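\title{Distance to the kernel of a constant rank operator on a ball:\\ an estimate that holds in the plane and fails in higher dimensions}

\begin{abstract}
Let $\mathcal B$ be a homogeneous differential operator of order $k$ with constant coefficients and constant rank on $\mathbb R^n$. We ask whether every smooth $u$ on a closed ball can be corrected by an element $\pi$ of the kernel of $\mathcal B$ so that the derivatives of order $j<k$ of $u-\pi$ are bounded in $L^p$ by $\mathcal Bu$. For every $n\ge3$ and $k\ge2$ we give an explicit operator with injective symbol for which this fails on every ball, for all $p\in[1,\infty]$ and all $1\le j\le k-1$; a longer version of the same operator loses any prescribed number of derivatives. For $n=2$ the estimate holds for every constant rank operator and every $p\in[1,\infty]$. The proof in the plane factors the symbol into a part that is injective at all nonzero complex frequencies and a part that is surjective at all nonzero real frequencies.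
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $n\ge2$ and $k\ge1$ be integers and let $U,V$ be finite-dimensional real inner product spaces. A homogeneous operator of order $k$ with constant coefficients from $U$ to $V$, and its symbol, are
\[
\mathcal Bu=\sum_{|\alpha|=k}B_\alpha\partial^\alpha u,\qquad
\mathcal B(\xi)=\sum_{|\alpha|=k}\xi^\alpha B_\alpha,\qquad B_\alpha\in\operatorname{Lin}(U,V).
\]
The operator has \emph{constant rank} if $\operatorname{rank}\mathcal B(\xi)$ is the same for all $\xi\in\mathbb R^n\setminus\{0\}$. Let $\Omega\subset\mathbb R^n$ be an open ball, let $D^j$ denote the full array of partial derivatives of order $j$, and let $1\le p\le\infty$. For $u\in C^\infty(\overline\Omega,U)$ put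
\[
\operatorname{dist}_{j,p}(u)=\inf\bigl\{\|D^j(u-\pi)\|_{L^p(\Omega)}:\ \pi\in\mathcal D'(\Omega,U),\ \mathcal B\pi=0\bigr\},
\]
where the norm is $+\infty$ if $D^j(u-\pi)\notin L^p(\Omega)$. This number measures how far $u$ is from the kernel of $\mathcal B$, in terms of derivatives of order $j$. We study the estimate
\begin{equation}\label{eq:est}
\operatorname{dist}_{j,p}(u)\le c\,\|\mathcal Bu\|_{L^p(\Omega)}\qquad\text{for all }u\in C^\infty(\overline\Omega,U),
\end{equation}
with $c<\infty$ independent of $u$. Writing $f=\mathcal Bu$ and $v=u-\pi$, we may read \eqref{eq:est} as a solvability statement: for every $f$ in the range of $\mathcal B$ on $C^\infty(\overline\Omega,U)$, the equation $\mathcal Bv=f$ has solutions $v$ in $\Omega$, subject to no boundary condition, whose $j$-th derivatives are controlled by $f$.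

The following question is posed as an open problem in \cite{ILR}: \emph{does \eqref{eq:est} hold for every $n\ge2$, every $k\ge2$, every nonzero constant rank operator $\mathcal B$ of order $k$, every ball $\Omega$, every $p\in[1,\infty]$ and every $j\in\{1,\dots,k-1\}$, with $c$ depending only on $n,k,p,j,\mathcal B,\Omega$?} The answer is no, and the dividing line is the dimension.

For $n\ge3$ write $x=(x_1,x_2,t,y)$ with $t\in\mathbb R$, $y\in\mathbb R^{n-3}$, and put $z=x_1+ix_2$, $\partial_z=\frac12(\partial_1-i\partial_2)$, $\partial_{\bar z}=\frac12(\partial_1+i\partial_2)$. For an integer $N\ge1$ and $u=(u_1,\dots,u_N)$ with values in $U=\mathbb C^N$, set $u_{N+1}=0$ and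
\begin{equation}\label{eq:BN}
\mathcal B_Nu=\Bigl(\partial_{\bar z}^ku_i,\ \ \partial_t^ku_i-\partial_z^ku_{i+1},\ \ \partial_{y_l}^ku_i\Bigr)_{1\le i\le N,\ 1\le l\le n-3}\,.
\end{equation}
The values lie in $V=\mathbb C^{N(n-1)}$. We regard $U$ and $V$ as real spaces, so that multiplication by a complex number is a real $2\times2$ matrix and $\mathcal B_N$ is an operator of the kind considered above.

\begin{theorem}\label{thm:fail}
Let $n\ge3$ and $k\ge2$. The symbol $\mathcal B_2(\xi)$ is injective for all $\xi\in\mathbb R^n\setminus\{0\}$, so $\mathcal B_2$ has constant rank. For every ball $\Omega$, every $p\in[1,\infty]$ and every $j\in\{1,\dots,k-1\}$ there is no $c<\infty$ for which \eqref{eq:est} holds with $\mathcal B=\mathcal B_2$.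
\end{theorem}

The failure cannot be repaired by allowing finitely many derivatives of $\mathcal Bu$ on the right. Here $\|f\|_{W^{s,p}(\Omega)}=\sum_{|\alpha|\le s}\|\partial^\alpha f\|_{L^p(\Omega)}$.

\begin{theorem}\label{thm:loss}
Let $n\ge3$, $k\ge1$, $s\ge0$ and $N>2+2s/k$ be integers. The symbol $\mathcal B_N(\xi)$ is injective for all $\xi\in\mathbb R^n\setminus\{0\}$, and for every ball $\Omega$, every $p\in[1,\infty]$ and every $j\in\{0,\dots,k-1\}$ there is no $c<\infty$ with
\[
\operatorname{dist}_{j,p}(u)\le c\,\|\mathcal B_Nu\|_{W^{s,p}(\Omega)}\qquad\text{for all }u\in C^\infty(\overline\Omega,U).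
\]
\end{theorem}

\begin{theorem}\label{thm:plane}
Let $n=2$, $k\ge1$, and let $\mathcal B\ne0$ be a constant rank operator of order $k$. For every ball $\Omega$, every $p\in[1,\infty]$ and every $j\in\{0,\dots,k-1\}$, estimate \eqref{eq:est} holds with some $c=c(k,p,j,\mathcal B,\Omega)$. If $1<p<\infty$, it also holds with $j=k$.
\end{theorem}

Thus \eqref{eq:est} holds for all constant rank operators of order $k\ge2$ if and only if $n=2$, and for $n\ge3$ no triple $(k,p,j)$ of the question is safe. Section~\ref{sec:examples} collects the examples that shape both proofs, Section~\ref{sec:counter} proves Theorems~\ref{thm:fail} and~\ref{thm:loss}, and Sections~\ref{sec:factor}--\ref{sec:surj} prove Theorem~\ref{thm:plane}. Replacing $\xi$ by $\partial$ identifies polynomial matrices with operators and turns polynomial identities into operator identities; we use this without comment. The letters $c,C$ denote positive constants that do not depend on the functions being estimated or on the parameter $m$, and $p'$ is the exponent conjugate to $p$.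

\section{Four examples}\label{sec:examples}

\begin{example}[finite-dimensional kernel]\label{ex:grad}
Let $\mathcal B=D^k$ on scalar functions. The kernel consists of the polynomials of degree $<k$. Choose $\pi$ among them so that $\partial^\alpha(u-\pi)$ has mean zero on $\Omega$ for all $|\alpha|<k$; then $k-j$ applications of the Poincar\'e inequality give \eqref{eq:est} for all $p$. The symbol $(\xi^\alpha)_{|\alpha|=k}$ is nonzero even for complex $\xi\ne0$.
\end{example}

\begin{example}[no compatibility conditions]\label{ex:laplace}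
Let $\mathcal B=\Delta$, $j=1$, and let $\Phi$ be the standard fundamental solution of $\Delta$. Extend $f=\Delta u$ by zero outside $\Omega$ and put $v=\Phi*f$. Then $\Delta v=f$ in $\Omega$, and since $|\nabla\Phi|\le C|x|^{1-n}$ is locally integrable, Young's inequality gives $\|Dv\|_{L^p(\Omega)}\le C\|f\|_{L^p(\Omega)}$ for all $p\in[1,\infty]$. The kernel is infinite-dimensional, but $f$ obeys no constraint and may be extended at will. Since $j<k$, no singular integral appears; this is why the question includes $p=1$ and $p=\infty$.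
\end{example}

\begin{example}[no boundary]\label{ex:torus}
Let $\mathcal B$ have constant rank $r\ge1$ and let $u$ be smooth and $2\pi$-periodic. Define $v$ by $\hat v(0)=0$ and by letting $\hat v(\xi)$, $\xi\in\mathbb Z^n\setminus\{0\}$, be the orthogonal projection of $\hat u(\xi)$ onto the complement of $\ker\mathcal B(\xi)$. Then $\mathcal Bv=\mathcal Bu$. The $r$-th singular value of $\mathcal B(\xi)$ is continuous and positive on the unit sphere, hence at least some $c_0>0$, so $|\mathcal B(\xi)\hat v(\xi)|\ge c_0|\xi|^k|\hat v(\xi)|$. Parseval's identity gives $\|D^jv\|_{L^2}\le C\|\mathcal Bu\|_{L^2}$ on the torus for $0\le j\le k$.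
\end{example}

\begin{example}[the rank drops]\label{ex:drop}
Let $\mathcal B=\partial_1^2$, whose symbol vanishes when $\xi_1=0$, and let $j=1$. Take $u=x_1^2\sin(mx_2)$, so that $\|\mathcal Bu\|_{L^p}\le2|\Omega|^{1/p}$. Fix $0\le\chi\in C_c^\infty(\Omega)$, $\chi\ne0$, and put $\varphi=\chi\cos(mx_2)$. If $\partial_1^2\pi=0$, then
\[
\langle\partial_2(u-\pi),\partial_1^2\varphi\rangle=\langle\partial_2\partial_1^2u,\varphi\rangle=2m\int\chi\cos^2(mx_2)\,dx=m\Bigl(\int\chi\,dx+o(1)\Bigr),
\]
while $\|\partial_1^2\varphi\|_{L^{p'}}\le\|\partial_1^2\chi\|_{L^{p'}}$. By H\"older's inequality $\operatorname{dist}_{1,p}(u)\ge cm$ for large $m$, and \eqref{eq:est} fails for every $p$.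
\end{example}

Examples~\ref{ex:torus} and~\ref{ex:drop} show what constant rank is for: it excludes real frequencies at which $\mathcal B$ controls less than it does nearby. With Examples~\ref{ex:grad} and~\ref{ex:laplace} they suggest the answer yes, all the more since \eqref{eq:est} asks for fewer than $k$ derivatives. But the torus sees only real frequencies, and a general operator on a ball combines the difficulties that the first two examples keep apart: the kernel is infinite-dimensional, and $f$ satisfies compatibility conditions that an extension across $\partial\Omega$ destroys. In the plane the two difficulties can be separated by factoring the symbol. In higher dimensions they can interact, and a complex version of Example~\ref{ex:drop} appears.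

\section{The counterexample for $n\ge3$}\label{sec:counter}

\subsection{The mechanism}
In Example~\ref{ex:drop} the equation $\partial_1^2v=f$ is solved by integrating in $x_1$, which gains nothing in $x_2$, where $f$ oscillates at frequency $m$. To imitate this with an injective symbol, let $\Omega$ be the unit ball of $\mathbb R^3$, add the equation $\partial_{\bar z}^kv=0$, which rules out the real frequencies orthogonal to the $t$-axis, and replace $\sin(mx_2)$ by the holomorphic function $z^m$. On $\Omega$ we have $|z^m|\le1$, and each $\partial_z$ still costs a factor $m$. There is a price: $|z|^m$ is of order one only where $1-|z|^2\lesssim 1/m$, and there the chords of $\Omega$ in the $t$-direction have length about $m^{-1/2}$ (Figure~\ref{fig:chord}). So each integration in $t$ now gains a factor $m^{-1/2}$.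

For $N=1$ the system is $\partial_{\bar z}^ku=0$, $\partial_t^ku=z^m$, solved by $u=z^mt^k/k!$, and $\partial_z^ju$ has size $m^{j-k/2}$. This is unbounded only for $j>k/2$, which misses for instance $k=2$, $j=1$. The coupling $\partial_t^ku_i=\partial_z^ku_{i+1}$ in \eqref{eq:BN} is introduced to amplify the effect: passing from $u_{i+1}$ to $u_i$ means $k$ differentiations in $z$ and $k$ integrations in $t$, a net factor $m^{k}m^{-k/2}=m^{k/2}$. With a chain of length $N$ we expect $\partial_z^ju_1$ to have size $m^{j-k/2+(N-1)k/2}=m^{j+k(N-2)/2}$. What must be proved is that no element of the kernel cancels this growth.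

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.4]
\fill[gray!35] (30:1) arc (30:20.7:1) -- (-20.7:1) arc (-20.7:-30:1) -- cycle;
\draw (0,-1) arc (-90:90:1);
\draw[->] (0,0) -- (1.3,0) node[right] {$|z|$};
\draw[->] (0,-1.1) -- (0,1.15) node[above] {$t$};
\draw[thick] (0.9,-0.436) -- (0.9,0.436);
\draw[<->] (1.1,0) -- (1.1,0.436) node[midway,right] {$\approx m^{-1/2}$};
\end{tikzpicture}
\caption{The unit ball of $\mathbb R^3$ in the coordinates $(|z|,t)$. On the shaded layer $1-2/m\le|z|^2\le1-1/m$ the function $|z|^m$ is of order one and $\partial_z$ costs a factor $m$; the vertical chords through the layer have half-length comparable to $m^{-1/2}$.}\label{fig:chord}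
\end{figure}

\subsection{The case $n=3$, $k=2$, $N=2$, $j=1$, $p=\infty$}
Here
\[
\mathcal B_2u=(\partial_{\bar z}^2u_1,\ \partial_{\bar z}^2u_2,\ \partial_t^2u_1-\partial_z^2u_2,\ \partial_t^2u_2).
\]
For $m\ge3$ take $u_2=z^mt^2/2$ and $u_1=m(m-1)z^{m-2}t^4/24$. Both are holomorphic in $z$, and $\partial_t^2u_1=m(m-1)z^{m-2}t^2/2=\partial_z^2u_2$. So $\mathcal B_2u=(0,0,0,z^m)$ and $\|\mathcal B_2u\|_{L^\infty}\le1$ on the unit ball.

Let $\mathcal B_2\pi=0$; by Lemma~\ref{lem:kernel} below, $\pi$ is smooth. Then $\partial_t^4\pi_1=\partial_z^2\partial_t^2\pi_2=0$, so $\partial_z\pi_1$ is a polynomial of degree at most $3$ in $t$ on each chord in the $t$-direction. Fix $z$ with $|z|^2=1-1/m$; the chord is $|t|<\lambda=m^{-1/2}$. On it $\phi(t)=\partial_z(u_1-\pi_1)(z,t)$ equals $bt^4$ minus a cubic, with $b=m(m-1)(m-2)z^{m-3}/24$. The fourth difference annihilates $1,t,t^2,t^3$, so for $0<h<\lambda/2$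
\[
\phi(-2h)-4\phi(-h)+6\phi(0)-4\phi(h)+\phi(2h)=b\,(16-4-4+16)h^4=24bh^4 .
\]
The left side is at most $16\sup|\phi|$ in modulus; letting $h\to\lambda/2$ gives $\sup|\phi|\ge\frac3{32}|b|\lambda^4$. Since $|z|^{m-3}\ge(1-1/m)^{m/2}\ge\frac12$ and $|\partial_zh_1|\le|Dh|$ for any $h$,
\[
\|D(u-\pi)\|_{L^\infty}\ \ge\ \frac3{32}\cdot\frac{m(m-1)(m-2)}{24}\cdot\frac12\cdot\frac1{m^2}=\frac{(m-1)(m-2)}{512\,m}
\]
for every $\pi$ in the kernel. This tends to infinity, so \eqref{eq:est} fails.

\subsection{The general case}
The computation used one property of the kernel: along chords in the $t$-direction its elements are polynomials of bounded degree.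

\begin{lemma}\label{lem:kernel}
Let $n\ge3$, $k,N\ge1$ and $L=kN$. Then $\mathcal B_N(\xi)$ is injective for every $\xi\in\mathbb R^n\setminus\{0\}$. If $\pi\in\mathcal D'(\Omega,U)$ and $\mathcal B_N\pi=0$, then $\pi\in C^\infty(\Omega,U)$ and $\partial_t^L\pi_1=0$.
\end{lemma}

\begin{proof}
Let $\xi=(\xi_1,\xi_2,\tau,\eta)\ne0$ be real and $\mathcal B_N(\xi)u=0$ with $u\in\mathbb C^N$. If $(\xi_1,\xi_2)\ne0$, the equations $\bigl(\frac{\xi_1+i\xi_2}2\bigr)^ku_i=0$ give $u=0$. If $\xi_1=\xi_2=0$, the symbol of $\partial_z^k$ vanishes, the remaining equations read $\tau^ku_i=0$ and $\eta_l^ku_i=0$, and $(\tau,\eta)\ne0$ gives $u=0$.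

Let $\mathcal B_N\pi=0$. We have $\partial_t^{k(N-i+1)}\pi_i=0$ for all $i$, by downward induction: for $i=N$ this is one of the equations, and for $i<N$
\[
\partial_t^{k(N-i+1)}\pi_i=\partial_t^{k(N-i)}\partial_z^k\pi_{i+1}=\partial_z^k\,\partial_t^{k(N-i)}\pi_{i+1}=0 .
\]
In particular $\partial_t^L\pi_i=0$ for all $i$. Now $\Delta=4\partial_z\partial_{\bar z}+\partial_t^2+\sum_l\partial_{y_l}^2$ is a sum of $n-1$ commuting operators, and the $L$-th power of each annihilates $\pi_i$. Every term in the expansion of $\Delta^{(n-1)L}$ contains such a power, so $\Delta^{(n-1)L}\pi_i=0$. A distribution whose Laplacian is smooth is smooth; applying this $(n-1)L$ times gives $\pi_i\in C^\infty(\Omega)$.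
\end{proof}

\begin{proposition}\label{prop:growth}
Let $n\ge3$, $k,N\ge1$, $j,s\ge0$ be integers, let $p\in[1,\infty]$, and let $\Omega$ be the unit ball centered at $0$. For integers $m\ge1$ define $u=u^{(m)}$ by
\[
u_i=\bigl(\partial_z^{k(N-i)}z^m\bigr)\frac{t^{k(N-i+1)}}{(k(N-i+1))!},\qquad i=1,\dots,N.
\]
Then $\mathcal B_Nu\ne0$, and there is $c>0$ such that for all large $m$
\begin{equation}\label{eq:ratio}
\operatorname{dist}_{j,p}(u)\ \ge\ c\,m^{\,j+\frac{k(N-2)}2-s}\,\|\mathcal B_Nu\|_{W^{s,p}(\Omega)} .
\end{equation}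
\end{proposition}

\begin{proof}
Put $L=kN$, $a=k(N-1)+j$, and let $m\ge\max\{4,2a,2s\}$; set $1/\infty=0$.

\emph{The right side.} The $u_i$ are polynomials, holomorphic in $z$ and independent of $y$. For $i<N$,
\[
\partial_t^ku_i=\bigl(\partial_z^{k(N-i)}z^m\bigr)\frac{t^{k(N-i)}}{(k(N-i))!}=\partial_z^ku_{i+1},
\]
and $\partial_t^ku_N=z^m$. So the only nonzero component of $\mathcal B_Nu$ is $z^m$. On holomorphic functions $\partial_1=\partial_z$ and $\partial_2=i\partial_z$, hence $|\partial^\alpha z^m|\le m^s|z|^{m-s}$ in $\Omega$ for $|\alpha|\le s$. For $b\ge0$, with $w=(t,y)\in\mathbb R^{n-2}$ and $1-|w|^2\le e^{-|w|^2}$,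
\[
\int_\Omega|z|^b\,dx=\frac{2\pi}{b+2}\int_{|w|<1}(1-|w|^2)^{\frac{b+2}2}dw\le\frac{2\pi}{b+2}\int_{\mathbb R^{n-2}}e^{-\frac{b+2}2|w|^2}dw=\Bigl(\frac{2\pi}{b+2}\Bigr)^{n/2}.
\]
With $b=(m-s)p\ge m/2$ for $p<\infty$, and $|z|\le1$ for $p=\infty$, we obtain
\begin{equation}\label{eq:upper}
\|\mathcal B_Nu\|_{W^{s,p}(\Omega)}\le C\,m^{s-\frac n{2p}} .
\end{equation}

\emph{One chord.} Let $\mathcal B_N\pi=0$. For $|z|^2+|y|^2<1$ the set $\{t:(z,t,y)\in\Omega\}$ is the interval $(-\lambda,\lambda)$, $\lambda=(1-|z|^2-|y|^2)^{1/2}$. By Lemma~\ref{lem:kernel}, $\partial_z^j\pi_1$ is smooth and $\partial_t^L\partial_z^j\pi_1=0$, so $\partial_z^j\pi_1(z,\cdot,y)$ is a polynomial of degree $<L$ on this interval, whereas $\partial_z^ju_1=(\partial_z^az^m)\,t^L/L!$. Let $\kappa$ be the distance in $L^p(-1,1)$ from $t^L$ to the complex polynomials of degree $<L$; it is positive because these form a finite-dimensional, hence closed, subspace that does not contain $t^L$. The substitution $t\mapsto\lambda t$ shows that the distance in $L^p(-\lambda,\lambda)$ is $\kappa\lambda^{L+1/p}$.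 Since $m(m-1)\cdots(m-a+1)\ge(m/2)^a$,
\begin{equation}\label{eq:chord}
\|\partial_z^j(u_1-\pi_1)(z,\cdot,y)\|_{L^p(-\lambda,\lambda)}\ \ge\ \frac{\kappa}{L!}\Bigl(\frac m2\Bigr)^a|z|^{m-a}\lambda^{L+1/p}.
\end{equation}

\emph{The layer.} Let $E_m$ be the set of $(z,y)\in\mathbb R^{n-1}$ with $1-\frac2m\le|z|^2\le1-\frac1m$ and $|y|^2\le\frac1{2m}$. The annulus has area $\pi/m$, so $|E_m|=c\,m^{-1-\frac{n-3}2}=c\,m^{-\frac{n-1}2}$. On $E_m$ we have $\lambda^2\ge\frac1{2m}$ and $|z|^{m-a}\ge(1-\frac2m)^{m/2}\ge\frac14$, so the right side of \eqref{eq:chord} is at least $c\,m^{a-\frac L2-\frac1{2p}}$. Expanding $\partial_z^j=2^{-j}(\partial_1-i\partial_2)^j$ into $2^j$ terms gives $|\partial_z^jh_1|\le|D^jh|$ pointwise. For $p<\infty$ integrate the $p$-th power of \eqref{eq:chord} over $E_m$; for $p=\infty$ use one chord and the continuity of $D^j(u-\pi)$. In both cases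
\[
\|D^j(u-\pi)\|_{L^p(\Omega)}\ \ge\ |E_m|^{1/p}\,c\,m^{a-\frac L2-\frac1{2p}}=c\,m^{a-\frac L2-\frac n{2p}},
\]
with $c$ independent of $\pi$ and $m$. Dividing by \eqref{eq:upper}, the powers $m^{-n/(2p)}$ cancel, and $a-\frac L2-s=j+\frac{k(N-2)}2-s$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:fail} and~\ref{thm:loss}]
Injectivity of the symbols is part of Lemma~\ref{lem:kernel}. The map $u\mapsto u((\cdot-x_0)/R)$ carries smooth functions and kernel elements on the unit ball bijectively to those on the ball of center $x_0$ and radius $R$; it multiplies $\|D^j(u-\pi)\|_{L^p}$ by $R^{n/p-j}$ and $\|\partial^\alpha\mathcal B_Nu\|_{L^p}$ by $R^{n/p-k-|\alpha|}$. So it suffices to treat the unit ball and to see that the exponent in \eqref{eq:ratio} is positive. For $N=2$, $s=0$ it equals $j\ge1$. For $N>2+2s/k$ it is at least $\frac{k(N-2)}2-s>0$ for every $j\ge0$.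
\end{proof}

\section{The plane: reduction and factorization of the symbol}\label{sec:factor}

From now on $n=2$, $U=\mathbb R^{M'}$, $V=\mathbb R^M$, and $\mathcal B\ne0$ has order $k\ge1$ and constant rank $r$; as $\mathcal B\neq0$, $r\ge1$.

\subsection{Reduction to reflexive spaces}
The proof uses singular integrals, which are available only for exponents $1<q<\infty$. Since $j\le k-1$, one derivative can be spent on a Sobolev embedding to reach the endpoints. For $p=\infty$ it is spent on the solution; for $p=1$ it is spent on the datum, which is then measured in a space of order $-1$.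

Let $1<q<\infty$ and $\nu\in\mathbb Z$. For $\nu\ge0$ let $\|\cdot\|_{\nu,q}$ be the norm of $W^{\nu,q}(\Omega)$. For $\nu\le0$ and $v\in C^\infty(\overline\Omega)$ let
\[
\|v\|_{\nu,q}=\sup\Bigl\{\int_\Omega vh\,dx:\ h\in C_c^\infty(\Omega),\ \|h\|_{W^{-\nu,q'}(\Omega)}\le1\Bigr\},
\]
the norm of $v$ in the dual of $W_0^{-\nu,q'}(\Omega)$; for $\nu=0$ both definitions give the $L^q$ norm. For vectors we add the norms of the components. For all $\nu\in\mathbb Z$,
\begin{equation}\label{eq:scale}
\|v\|_{\nu-1,q}\le\|v\|_{\nu,q},\qquad\|\partial_lv\|_{\nu-1,q}\le\|v\|_{\nu,q}.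
\end{equation}
For $\nu\ge1$ this is the definition. For $\nu\le0$ the first bound holds because $\|h\|_{W^{-\nu,q'}}\le\|h\|_{W^{1-\nu,q'}}$, and the second because $\int\partial_lv\,h=-\int v\,\partial_lh$ and $\|\partial_lh\|_{W^{-\nu,q'}}\le\|h\|_{W^{1-\nu,q'}}$.

\begin{proposition}\label{prop:key}
Let $1<q<\infty$ and $\sigma\in\{0,-1\}$. There is $C$ such that for every $u\in C^\infty(\overline\Omega,U)$, with $f=\mathcal Bu$, there is $v\in W^{k+\sigma,q}(\Omega,U)$ with $\mathcal Bv=f$ in $\mathcal D'(\Omega)$ and $\|v\|_{k+\sigma,q}\le C\|f\|_{\sigma,q}$.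
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:plane} from Proposition~\ref{prop:key}]
Put $\pi=u-v$; then $\mathcal B\pi=0$ and $\operatorname{dist}_{j,p}(u)\le\|D^jv\|_{L^p}$. If $1<p<\infty$, take $\sigma=0$, $q=p$; this covers $0\le j\le k$. Let $j\le k-1$. If $p=\infty$, take $\sigma=0$, $q=3$; the embedding $W^{1,3}(\Omega)\subset L^\infty(\Omega)$, valid since $3>n=2$, gives
\[
\|D^jv\|_{L^\infty}\le C\|v\|_{k,3}\le C\|f\|_{L^3}\le C\|f\|_{L^\infty}.
\]
If $p=1$, take $\sigma=-1$, $q=4/3$, $q'=4$. Since $\|h\|_{L^\infty}\le C\|h\|_{W^{1,4}}$ for $h\in C_c^\infty(\Omega)$, the definition gives $\|f\|_{-1,4/3}\le C\|f\|_{L^1}$, and so $\|D^jv\|_{L^1}\le C\|v\|_{k-1,4/3}\le C\|f\|_{L^1}$.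
\end{proof}

\subsection{A model: $\mathcal B=\nabla\operatorname{div}$}
The symbol $\xi\xi^T$ has rank one and is the product of $S=\xi$ (the gradient) and $G=\xi^T$ (the divergence). Let $\sigma=0$ and $f=\nabla\operatorname{div}u$. First solve $\nabla w=f$ as in Example~\ref{ex:grad}: the function $w=\operatorname{div}u-\text{(its mean)}$ satisfies $\|w\|_{1,q}\le C\|f\|_{0,q}$. The gain is that $f$ is constrained to be curl-free, while $w$ is a free scalar. Extend it to a compactly supported $\tilde w\in W^{1,q}(\mathbb R^2)$ and solve $\operatorname{div}v=\tilde w$ as in Example~\ref{ex:laplace}, by $v=\nabla(\Phi*\tilde w)$. Then $\mathcal Bv=\nabla\tilde w=f$ in $\Omega$, and the second derivatives of $v$ have the form $\partial_l\partial_{l'}\Phi*\partial_{l''}\tilde w$, which lie in $L^q$ by the multiplier theorem recalled in Section~\ref{sec:surj}. The general proof follows this route; the first task is to find $S$ and $G$.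

\subsection{The factorization}
If $U=\mathbb R$, then $\mathcal B(\xi)$ is a column of homogeneous polynomials; let $G$ be their greatest common divisor and $S=\mathcal B/G$. In two variables the entries of $S$ have no common zero $\xi_0\in\mathbb C^2\setminus\{0\}$: otherwise all are divisible by the linear form $\ell$ vanishing at $\xi_0$, and by its conjugate $\bar\ell$, so they have a real common factor, a multiple of $\ell$ or $\ell\bar\ell$. In three variables this is false: $\xi_1^2+\xi_2^2$ and $\xi_3^2$ are coprime and vanish at $(1,i,0)$. For general $U$, dividing by the common divisor is replaced by choosing polynomial vectors of lowest possible degrees in the span of the columns. The zero polynomial counts as homogeneous of every degree.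

\begin{proposition}\label{prop:factor}
There are integers $0\le s_1,\dots,s_r\le k$ and real polynomial matrices $S$ of size $M\times r$ and $G$ of size $r\times M'$ such that $\mathcal B=SG$, column $i$ of $S$ is homogeneous of degree $s_i$, row $i$ of $G$ is homogeneous of degree $g_i=k-s_i$, and
\begin{enumerate}
\item[(i)] $S(\xi)$ is injective for every $\xi\in\mathbb C^2\setminus\{0\}$;
\item[(ii)] $G(\xi)$ is surjective for every $\xi\in\mathbb R^2\setminus\{0\}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $K=\mathbb R(\xi_1,\xi_2)$ be the field of rational functions and $W\subset K^M$ the $K$-span of the columns of $\mathcal B$. A minor of $\mathcal B$ is zero as a polynomial exactly when it vanishes on $\mathbb R^2\setminus\{0\}$, so $\dim_KW=r$. For $e\ge0$ let $\mathcal M_e$ be the finite-dimensional real space of vectors in $W$ whose entries are homogeneous polynomials of degree $e$, let $\mathcal M_{-1}=0$, and let $\mathcal N_e=\xi_1\mathcal M_{e-1}+\xi_2\mathcal M_{e-1}\subset\mathcal M_e$ be the part that comes from lower degree.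 For each $e=0,\dots,k$ choose a basis of a complement of $\mathcal N_e$ in $\mathcal M_e$. Let $S_1,\dots,S_{r'}$ be all chosen vectors, $s_i\in\{0,\dots,k\}$ their degrees, and $S=(S_1,\dots,S_{r'})$.

\emph{Generation.} For $0\le e\le k$ every $x\in\mathcal M_e$ is a sum $\sum_ia_iS_i$ over the $i$ with $s_i\le e$, with $a_i$ homogeneous of degree $e-s_i$. Indeed $x=\sum_{s_i=e}c_iS_i+\xi_1x'+\xi_2x''$ with $c_i\in\mathbb R$ and $x',x''\in\mathcal M_{e-1}$, and we induct on $e$. The columns of $\mathcal B$ lie in $\mathcal M_k$, so $\mathcal B=SG$ with row $i$ of $G$ homogeneous of degree $k-s_i$.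

\emph{Injectivity.} Suppose $\sum_ic_iS_i(\xi_0)=0$ with $\xi_0\in\mathbb C^2\setminus\{0\}$ and $0\ne c\in\mathbb C^{r'}$. Let $e=\max\{s_i:c_i\ne0\}$, and let $\mu,\ell$ be complex linear forms with $\mu(\xi_0)=1$, $\ell\ne0$, $\ell(\xi_0)=0$. The vector
\[
x=\sum_{c_i\ne0}c_i\,\mu^{e-s_i}S_i
\]
is homogeneous of degree $e$ and vanishes at $\xi_0$. Since $\mu,\ell$ are coordinates on $\mathbb C^2$, a homogeneous polynomial of degree $e$ is its value at $\xi_0$ times $\mu^e$ plus a multiple of $\ell$. Hence $x=\ell y$ with $y$ homogeneous of degree $e-1$ (and $y=0$ if $e=0$). Write $x=x_1+ix_2$, $y=y_1+iy_2$, $\ell=\ell_1+i\ell_2$ with real coefficients in each part. Then $x_1,x_2\in W$, being combinations of the $S_i$ with real polynomial coefficients. Multiplying $x=\ell y$ by $\ell_1-i\ell_2$ gives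
\[
(\ell_1^2+\ell_2^2)\,y_1=\ell_1x_1+\ell_2x_2,\qquad(\ell_1^2+\ell_2^2)\,y_2=\ell_1x_2-\ell_2x_1 .
\]
As $W$ is a $K$-vector space and $\ell_1^2+\ell_2^2\ne0$, we get $y_1,y_2\in\mathcal M_{e-1}$. Therefore $x_1=\ell_1y_1-\ell_2y_2$ and $x_2=\ell_1y_2+\ell_2y_1$ lie in $\mathcal N_e$. The real and imaginary parts of the terms of $x$ with $s_i<e$ also lie in $\mathcal N_e$, being combinations of products of $S_i$ with monomials of degree $e-s_i\ge1$. So $\sum_{s_i=e}(\operatorname{Re}c_i)S_i$ and $\sum_{s_i=e}(\operatorname{Im}c_i)S_i$ lie in $\mathcal N_e$, and the choice of the $S_i$ forces $c_i=0$ whenever $s_i=e$. This contradicts the definition of $e$ and proves (i).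

\emph{Counting.} By (i) some $r'\times r'$ minor of $S$ is a nonzero polynomial, so the $S_i$ are independent over $K$ in $W$ and $r'\le r$; and $\mathcal B=SG$ gives $r\le r'$. Finally, for real $\xi\ne0$ injectivity of $S(\xi)$ gives $\operatorname{rank}G(\xi)=\operatorname{rank}\mathcal B(\xi)=r$, which is (ii).
\end{proof}

The dimension $n=2$ is used in the divisibility $x=\ell y$, and constant rank only in the last sentence: for the operator $\partial_1^2$ of Example~\ref{ex:drop} one has $S=1$, $G=\xi_1^2$, and (ii) fails. Properties (i) and (ii) enter the analysis through one-sided inverses up to a scalar.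

\begin{lemma}\label{lem:inverses}
\begin{enumerate}
\item[(a)] There is an integer $d\ge\max\{1,s_1,\dots,s_r\}$ and, for each $|\beta|=d$, a real polynomial matrix $T_\beta$ of size $r\times M$, with row $i$ homogeneous of degree $d-s_i$, such that $T_\beta S=\xi^\beta I_r$.
\item[(b)] Let $g=g_1+\dots+g_r$. There are a real polynomial $\rho$, homogeneous of degree $2g$ and positive on $\mathbb R^2\setminus\{0\}$, and a real polynomial matrix $A$ of size $M'\times r$, with column $i$ homogeneous of degree $2g-g_i$, such that $GA=\rho I_r$.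
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For each set $J$ of $r$ rows let $E_J$ be the $r\times M$ matrix that selects them, $S_J=E_JS$ and $\delta_J=\det S_J$, homogeneous of degree $s_*=\sum s_i$. By (i) the real polynomials $\delta_J(X,1)$ in one variable have no common complex root, so they are coprime and $1=\sum_Jp_J(X)\delta_J(X,1)$ with real $p_J$. Put $X=\xi_1/\xi_2$ and multiply by $\xi_2^b$, where $b\ge1$ and $b\ge s_*+\max\deg p_J$: this writes $\xi_2^b$ as $\sum_JP_J\delta_J$ with $P_J$ homogeneous polynomials of degree $b-s_*$. Exchanging the variables and enlarging $b$, we have the same for $\xi_1^b$. Let $d=2b$. Every monomial of degree $d$ is divisible by $\xi_1^b$ or $\xi_2^b$, so $\xi^\beta=\sum_JP_{J,\beta}\delta_J$ with $P_{J,\beta}$ homogeneous of degree $d-s_*$. Put $T_\beta=\sum_JP_{J,\beta}\operatorname{adj}(S_J)E_J$. Since $\operatorname{adj}(S_J)S_J=\delta_JI_r$, we get $T_\beta S=\xi^\beta I_r$. The entries in row $i$ of $\operatorname{adj}(S_J)$ are minors that omit column $i$, of degree $s_*-s_i$; so row $i$ of $T_\beta$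 has degree $d-s_i$.

(b) Put $\rho=\det(GG^T)$ and $A=G^T\operatorname{adj}(GG^T)$, so $GA=\rho I_r$. By (ii), $GG^T(\xi)$ is positive definite for real $\xi\ne0$. Its $(i,i')$ entry has degree $g_i+g_{i'}$, so $\rho$ has degree $2g$, the $(i',i)$ entry of the adjugate has degree $2g-g_i-g_{i'}$, and $A_{li}=\sum_{i'}G_{i'l}\operatorname{adj}(GG^T)_{i'i}$ has degree $2g-g_i$.
\end{proof}

\begin{remark}\label{rem:nofactor}
For $n\ge3$ the operator $\mathcal B_N$ has no factorization $SG$ with $S(\xi)$ injective on $\mathbb C^n\setminus\{0\}$ and with $r$ rows in $G$. Here $r=2N=\dim U$, so $G$ would be square, and for complex $\xi\ne0$ the real symbol would fail to be injective exactly where $\det G(\xi)=0$; the zero set of $\det G$ is empty, all of $\mathbb C^n$, or of complex dimension $n-1\ge2$. On the other hand, the matrix $\bigl(\begin{smallmatrix}a&-b\\ b&a\end{smallmatrix}\bigr)$ of multiplication by $a+ib$ is diagonalized, with eigenvalues $a\pm ib$, by a fixed change of basis; so over $\mathbb C$ the real symbol is the direct sum of the complex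 matrix read off from \eqref{eq:BN} and the matrix with conjugate coefficients. The first has a kernel only if $\xi_1+i\xi_2=0$ and $\eta=0$, and, the middle block being triangular with determinant $\tau^{kN}$, only if $\tau=0$; at such $\xi$ it annihilates $(1,0,\dots,0)$. So injectivity fails exactly on the two lines spanned by $(1,\pm i,0,0)$.
\end{remark}

\section{The injective factor: solving $Sw=f$}\label{sec:inj}

One solution of $S(\partial)w=f$ is at hand, namely $w^0=G(\partial)u$, but it is not controlled by $f$. By Lemma~\ref{lem:inverses}(a) all its derivatives of order $d$ are: $\partial^\beta w^0=T_\beta(\partial)f$. The difficulty is that $d$ may exceed $s_i$, so $\partial^\beta w_i^0$ involves $d-s_i$ derivatives of $f$ and is bounded only in a norm of negative order. We therefore need the Poincar\'e inequality at all levels $\nu\in\mathbb Z$, with a gain of a full derivative. By duality this is a statement about solving $\operatorname{div}F=h$ with compact support.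

\medskip\noindent\textbf{Bogovski\u{\i}'s theorem} (\cite{Bog}; \cite[Sect.~III.3]{Galdi}). \emph{Let $1<q'<\infty$ and let $e\ge0$ be an integer. There is $C$ such that for every $h_0\in C_c^\infty(\Omega)$ with $\int h_0=0$ there is $F\in C_c^\infty(\Omega)^2$ with $\operatorname{div}F=h_0$ and $\|F\|_{W^{e+1,q'}}\le C\|h_0\|_{W^{e,q'}}$.}

\begin{lemma}\label{lem:poincare}
Let $1<q<\infty$, $\nu\in\mathbb Z$, $d\ge1$, and fix $\omega\in C_c^\infty(\Omega)$ with $\int\omega=1$.
\begin{enumerate}
\item[(a)] If $v\in C^\infty(\overline\Omega)$ and $\int v\omega=0$, then $\|v\|_{\nu,q}\le C\|\nabla v\|_{\nu-1,q}$.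
\item[(b)] For every $v\in C^\infty(\overline\Omega)$ there is a polynomial $P$ of degree $<d$ with
\[
\|v-P\|_{\nu,q}\le C\sum_{|\beta|=d}\|\partial^\beta v\|_{\nu-d,q}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\nu\le0$, $h\in C_c^\infty(\Omega)$ and $h_0=h-\omega\int h$. Then $\int h_0=0$ and $\|h_0\|_{W^{-\nu,q'}}\le C\|h\|_{W^{-\nu,q'}}$, since $|\int h|\le C\|h\|_{L^{q'}}$. With $F$ from Bogovski\u{\i}'s theorem for $e=-\nu$,
\[
\int vh=\int vh_0=-\int\nabla v\cdot F\le\|\nabla v\|_{\nu-1,q}\,\|F\|_{W^{1-\nu,q'}}\le C\|\nabla v\|_{\nu-1,q}\|h\|_{W^{-\nu,q'}} .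
\]
If $\nu\ge1$, then $\|v\|_{\nu,q}\le\|v\|_{0,q}+\|\nabla v\|_{\nu-1,q}$, and $\|v\|_{0,q}\le C\|\nabla v\|_{-1,q}\le C\|\nabla v\|_{\nu-1,q}$ by the case $\nu=0$ and \eqref{eq:scale}.

(b) Seek $P=\sum_{|\gamma|<d}c_\gamma x^\gamma$ with $\int\omega\,\partial^\alpha(v-P)=0$ for all $|\alpha|<d$. Since $\int\omega\,\partial^\alpha x^\gamma$ equals $\alpha!$ for $\gamma=\alpha$ and $0$ for all other $\gamma$ with $|\gamma|\le|\alpha|$, the equation for $\alpha$ determines $c_\alpha$ from the $c_\gamma$ with $|\gamma|>|\alpha|$; so the system is solved from $|\alpha|=d-1$ downward. Applying (a) to $\partial^\alpha(v-P)$ at level $\nu-|\alpha|$ for $|\alpha|=0,1,\dots,d-1$ in turn bounds $\|v-P\|_{\nu,q}$ by $C\sum_{|\beta|=d}\|\partial^\beta(v-P)\|_{\nu-d,q}$, and $\partial^\beta P=0$.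
\end{proof}

\begin{lemma}\label{lem:w}
Let $q,\sigma,u,f$ be as in Proposition~\ref{prop:key}. There is $w\in C^\infty(\overline\Omega)^r$ with
\begin{equation}\label{eq:w}
S(\partial)w=f\ \text{ in }\Omega,\qquad\|w_i\|_{s_i+\sigma,q}\le C\|f\|_{\sigma,q}\quad(i=1,\dots,r).
\end{equation}
\end{lemma}

\begin{proof}
Let $w^0=G(\partial)u$, so $S(\partial)w^0=f$. For $|\beta|=d$, $\partial^\beta w_i^0$ is row $i$ of $T_\beta(\partial)$, an operator of order $d-s_i$, applied to $f$. By \eqref{eq:scale}, $\|\partial^\beta w_i^0\|_{s_i+\sigma-d,q}\le C\|f\|_{\sigma,q}$. Lemma~\ref{lem:poincare}(b) with $\nu=s_i+\sigma$ gives $P$ in the space $\mathcal P$ of $r$-tuples of polynomials of degree $<d$ such that $w'=w^0-P$ satisfies $\|w_i'\|_{s_i+\sigma,q}\le C\|f\|_{\sigma,q}$.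

Unlike the gradient in the model case, $S(\partial)$ need not annihilate $P$, and $P$ itself depends on $u$, not only on $f$. But $S(\partial)P=f-S(\partial)w'$, and column $i$ of $S$ has degree $s_i$, so \eqref{eq:scale} gives $\|S(\partial)P\|_{\sigma,q}\le C\|f\|_{\sigma,q}$. Fix a linear right inverse $\Lambda:S(\partial)\mathcal P\to\mathcal P$ of $S(\partial)|_{\mathcal P}$. Both spaces are finite-dimensional, so $\Lambda$ is bounded in any norms, and $P'=\Lambda S(\partial)P$ satisfies $S(\partial)P'=S(\partial)P$ and $\|P'_i\|_{s_i+\sigma,q}\le C\|f\|_{\sigma,q}$. Take $w=w'+P'$.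
\end{proof}

\section{The surjective factor: solving $Gv=w$}\label{sec:surj}

Since $GA=\rho I_r$, the system $G(\partial)v=w$ reduces to the scalar elliptic equations $\rho(\partial)\Theta_i=w_i$ by setting $v=A(\partial)\Theta$. These carry no compatibility condition, so each $w_i$ may be extended to the plane and convolved with a fundamental solution. Let $2\Omega$ be the concentric ball of double radius.

Let $\Psi$ be a fundamental solution of $\rho(\partial)$, that is, $\rho(\partial)\Psi=\delta_0$, chosen as follows. If $g=0$, then $\rho$ is a positive constant and $\Psi=\delta_0/\rho$. If $g\ge1$, then $\rho(\partial)$ is homogeneous and elliptic of order $2g$, and by \cite[Thm.~7.1.20]{Hor} we may take $\Psi=E_0-Q\log|x|$ with $E_0$ homogeneous of degree $2g-2$ and smooth off $0$, and $Q$ a homogeneous polynomial of degree $2g-2$. We also recall Mikhlin's multiplier theorem in the form needed: if $\psi\in C^\infty(\mathbb R^2\setminus\{0\})$ is homogeneous of degree $0$, then $h\mapsto\mathcal F^{-1}(\psi\hat h)$ is bounded on $L^q(\mathbb R^2)$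 for $1<q<\infty$.

\begin{lemma}\label{lem:conv}
Let $1<q<\infty$ and $|\gamma|\le2g$. For $h\in L^q(\mathbb R^2)$ supported in $\overline{2\Omega}$,
\[
\|\partial^\gamma\Psi*h\|_{L^q(\Omega)}\le C\|h\|_{L^q(\mathbb R^2)}.
\]
\end{lemma}

\begin{proof}
For $g=0$ the convolution is $h/\rho$. Let $g\ge1$. Off the origin,
\[
|\partial^\gamma\Psi(x)|\le C|x|^{2g-2-|\gamma|}(1+|\log|x||).
\]
Let $|\gamma|\le2g-1$. The bound is locally integrable in the plane. The distributional derivative $\partial^\gamma\Psi$ equals the pointwise one, because each differentiation is applied to a function of size $O(1+|\log|x||)$ near $0$, for which the boundary term on $|x|=\varepsilon$ is $O(\varepsilon|\log\varepsilon|)$. For $x\in\Omega$ and $x'\in\overline{2\Omega}$ the difference $x-x'$ stays in a bounded set, so Young's inequality applies.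

Let $|\gamma|=2g$. The function $\Psi$ has polynomial growth, so it is tempered, and $\rho(i\xi)\hat\Psi=1$. Hence off $\xi=0$ the Fourier transform of $\partial^\gamma\Psi$ equals $\psi(\xi)=(i\xi)^\gamma/\rho(i\xi)=\xi^\gamma/\rho(\xi)$, which is smooth, bounded and homogeneous of degree $0$. The difference between this Fourier transform and the bounded function $\psi$ is supported at $0$, so $\partial^\gamma\Psi=\mathcal F^{-1}\psi+P_\gamma$ with a polynomial $P_\gamma$. Convolution with $\mathcal F^{-1}\psi$ is bounded on $L^q$ by Mikhlin's theorem, and $|P_\gamma*h|\le C\|h\|_{L^1}\le C\|h\|_{L^q}$ on $\Omega$.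
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $w$ be given by Lemma~\ref{lem:w} and put $\nu_i=s_i+\sigma\ge-1$.

\emph{Extension.} If $\nu_i\ge0$, apply Stein's extension operator, which is bounded from $W^{\nu_i,q}(\Omega)$ to $W^{\nu_i,q}(\mathbb R^2)$, and multiply by a fixed cutoff in $C_c^\infty(2\Omega)$ equal to $1$ on $\Omega$. This gives $\tilde w_i$ supported in $2\Omega$ with $\|\tilde w_i\|_{W^{\nu_i,q}(\mathbb R^2)}\le C\|w_i\|_{\nu_i,q}$. If $\nu_i=-1$, only the negative norm of $w_i$ is controlled, so extending $w_i$ itself by zero is of no use; we first write it as a sum of derivatives of controlled functions. The map $\varphi\mapsto(\varphi,\partial_1\varphi,\partial_2\varphi)$ embeds $C_c^\infty(\Omega)$, with the $W^{1,q'}$ norm, isometrically in $L^{q'}(\Omega)^3$, and $\varphi\mapsto\int w_i\varphi$ has norm $\|w_i\|_{-1,q}$. By the Hahn--Banach theorem and the duality of $L^{q'}$ and $L^q$ there are $h_0,h_1,h_2\in L^q(\Omega)$, with norms at most $\|w_i\|_{-1,q}$, such that $\int w_i\varphi=\int(h_0\varphi-h_1\partial_1\varphi-h_2\partial_2\varphi)$;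 that is, $w_i=h_0+\partial_1h_1+\partial_2h_2$ in $\mathcal D'(\Omega)$. Extend the $h_l$ by zero and let $\tilde w_i$ be the same expression in $\mathcal D'(\mathbb R^2)$. In both cases $\tilde w_i$ has compact support and $\tilde w_i=w_i$ in $\Omega$.

\emph{The solution.} Put $\Theta_i=\Psi*\tilde w_i$ and $v=A(\partial)\Theta$. Then $\mathcal Bv=S(\partial)G(\partial)A(\partial)\Theta=S(\partial)\rho(\partial)\Theta=S(\partial)\tilde w$ in $\mathbb R^2$, and in $\Omega$ this equals $S(\partial)w=f$.

\emph{The estimate.} Note $k+\sigma\ge0$. For $|\alpha|\le k+\sigma$, each component of $\partial^\alpha v$ is a linear combination of derivatives of the $\Theta_i$ of order at most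
\[
(2g-g_i)+(k+\sigma)=2g+s_i+\sigma=2g+\nu_i .
\]
If $\nu_i\ge0$, such a derivative can be written $\partial^\gamma\Psi*\partial^{\gamma'}\tilde w_i$ with $|\gamma|\le2g$ and $|\gamma'|\le\nu_i$. If $\nu_i=-1$, it is $\partial^\gamma\Psi*h_0+\partial_1\partial^\gamma\Psi*h_1+\partial_2\partial^\gamma\Psi*h_2$ with $|\gamma|\le2g-1$. In both cases at most $2g$ derivatives fall on $\Psi$, and the other factor is in $L^q$, supported in $\overline{2\Omega}$, with norm at most $C\|w_i\|_{\nu_i,q}$. Lemma~\ref{lem:conv} and \eqref{eq:w} give $\|\partial^\alpha v\|_{L^q(\Omega)}\le C\|f\|_{\sigma,q}$ for all $|\alpha|\le k+\sigma$. This proves the proposition, and with it Theorem~\ref{thm:plane}.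
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bog} Bogovski\u{\i}, 1979.
\bibitem{Galdi} Galdi, \emph{An Introduction to the Mathematical Theory of the Navier--Stokes Equations}.
\bibitem{Hor} H\"ormander, \emph{The Analysis of Linear Partial Differential Operators I}.
\bibitem{ILR} Christopher Irving, Zhuolin Li, Bogdan Rai\c{t}\u{a}, \emph{Partial regularity for $\mathcal{A}$-quasiconvex variational problems of linear growth}, arXiv:2604.07538 (2026).
\end{thebibliography}
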